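# Edge maps without fixed points and infinite families of minimal unavoidable graphs

## Non-forest graphs have infinitely many minimal unavoidable graphs

**Theorem 1.** For every non-forest graph $G$ and every $k\ge 1$, the set $\mathcal M_k(G)$ of minimal $k$-unavoidable graphs for $G$ is infinite. In particular (case $k=1$), $\mathcal M(G)$ is infinite. Moreover, for all $N,k$ there is a $k$-unavoidable graph $H$ for $G$ none of whose subgraphs on at most $N$ vertices is even $1$-unavoidable.

Let us unpack this. All graphs are finite and simple, "subgraph" means any subgraph (not necessarily induced), and $v(\cdot),e(\cdot)$ count vertices and edges. A copy of $G$ in $H$ is a subgraph of $H$ isomorphic to $G$.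

Picture a game. I show you a host graph $H$. You point from each edge $e$ of $H$ to one other edge $f(e)$. You win if every copy of $G$ in $H$ contains some edge together with the edge it points to; I win if some copy has no internal pointer. The host is unavoidable if I win whatever you do.

**Definition (unavoidable).** Let $H$ have at least two edges. Then $H$ is *unavoidable* for $G$ if for every $f:E(H)\to E(H)$ with $f(e)\ne e$ for all $e$, there is a copy $G'$ of $G$ in $H$ with $f(e)\notin E(G')$ for all $e\in E(G')$. Graphs with fewer than two edges are never unavoidable. The graph $H$ is *minimal unavoidable* if it is unavoidable and no proper subgraph is; $\mathcal M(G)$ is the set of minimal unavoidable graphs for $G$, with isomorphic graphs identified.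

The smallest example is $G=K_2$. A copy is a single edge $e$, and $f(e)\neq e$ is automatic, so every graph with at least two edges is unavoidable. The minimal ones are the two-edge graphs without isolated vertices, so $\mathcal M(K_2)=\{K_{1,2},\,2K_2\}$, a finite set.

**Definition ($k$-unavoidable).** A graph $H$ with at least two edges is *$k$-unavoidable* for $G$ if for every map $\varphi$ assigning to each $e\in E(H)$ a set $\varphi(e)\subseteq E(H)\setminus\{e\}$ with $|\varphi(e)|\le k$, there is a copy $G'$ of $G$ in $H$ with $\varphi(e)\cap E(G')=\emptyset$ for all $e\in E(G')$. The set of minimal $k$-unavoidable graphs, up to isomorphism, is $\mathcal M_k(G)$.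

Three facts will be used freely.

1. $1$-unavoidable is the same as unavoidable. A map $\varphi$ with $k=1$ is a partial function without fixed points; on at least two edges it extends to a total function without fixed points, and extending only adds constraints on $G'$. So $\mathcal M_1(G)=\mathcal M(G)$.
2. $k$-unavoidable implies $1$-unavoidable, since maps with $|\varphi(e)|\le1$ are among those with $|\varphi(e)|\le k$.
3. If $H\subseteq H^+$ and $H$ is $k$-unavoidable, so is $H^+$: given $\varphi$ on $H^+$, intersect its values with $E(H)$ and restrict to $E(H)$; the copy found in $H$ works in $H^+$.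

The problem comes from Yair Caro, Balázs Patkós, Zsolt Tuza, Máté Vizer, "Edge mappings of graphs: Turán type parameters", arXiv:2402.01006 (2024). It is known that for a forest $F$, the set $\mathcal M(F)$ is finite if and only if $F$ is a matching. The conjecture to be decided was that $\mathcal M(G)$ is infinite for all non-forests $G$. Theorem 1 says yes, and together with the forest theorem it gives a classification.

**Corollary.** For every graph $G$ with at least one edge, $\mathcal M(G)$ is finite if and only if $G$ is a matching.

Indeed, for forests this is the known theorem, while a non-forest is not a matching and has $\mathcal M(G)$ infinite by Theorem 1.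

Two densities control everything.

**Definition (densities).** For a graph $J$ with at least one vertex, $m(J)=\max\{e(S)/v(S):S\subseteq J,\ v(S)\ge1\}$. For a non-forest $G$,
$$m_2(G)=\max\Big\{\frac{e(K)-1}{v(K)-2}:K\subseteq G,\ v(K)\ge3\Big\}.$$

For example $m(K_5)=10/5=2$ and $m(K_6)=15/6=5/2$. For a cycle, $m_2(C_\ell)=\frac{\ell-1}{\ell-2}$, so $m_2(K_3)=2$ and $m_2(C_4)=3/2$. For a triangle with a pendant edge the whole graph gives only $3/2$, but the triangle inside gives $2$, so $m_2=2$. If $G\supseteq C_\ell$ then $m_2(G)\ge\frac{\ell-1}{\ell-2}>1$; this is where "non-forest" enters.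

**Proposition A.** If $G$ is a non-forest and $m(J)\le m_2(G)$, then $J$ is not unavoidable for $G$.

**Theorem 2.** For every non-forest $G$ and $k\ge1$ there are $c,C>0$ such that
$$\lim_{n\to\infty}\Pr[G(n,p)\text{ is $k$-unavoidable for }G]=\begin{cases}0,&p\le c\,n^{-1/m_2(G)},\\1,&p\ge C\,n^{-1/m_2(G)},\end{cases}$$
and $c$ can be chosen independently of $k$.

Here $G(n,p)$ is the random graph on $[n]=\{1,\dots,n\}$ in which each pair is an edge independently with probability $p$. We write "a.a.s." for "with probability tending to $1$ as $n\to\infty$". Throughout, $G$ is a fixed non-forest, $m=m_2(G)$ and $a=1/m\in(0,1)$.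

## Triangles in $K_4$, $K_5$ and $K_6$

Take $G=K_3$. Two distinct edges lie together in at most one triangle. Hence a single pointer $e\to f(e)$ spoils at most one triangle, and your task in the game becomes a matching problem: you win on $H$ exactly when the triangles $T$ of $H$ can be given distinct edges $e_T\in T$. If such edges exist, let $f(e_T)$ be another edge of $T$ (and $f$ arbitrary elsewhere). Conversely, if every triangle is spoiled, choose for each $T$ an edge $e_T\in T$ with $f(e_T)\in T$; since $e_T$ and $f(e_T)$ determine $T$, the $e_T$ are distinct.

In $K_4$ on $a,b,c,d$, assign $abc\mapsto ab$, $bcd\mapsto bc$, $acd\mapsto cd$, $abd\mapsto ad$. You win, so $K_4$ is not unavoidable.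

In $K_5$ there are $10$ triangles and $10$ edges. Each triangle has $3$ edges and each edge lies in $3$ triangles, so the incidence graph is a $3$-regular bipartite graph. A regular bipartite graph of positive degree has a perfect matching (Hall's theorem), so you win, with nothing to spare. Note $m(K_5)=2=m_2(K_3)$: the hypothesis of Proposition A holds with equality.

In $K_6$ there are $20$ triangles and only $15$ edges, so I win: $K_6$ is unavoidable for $K_3$. It is not minimal, since removing one edge leaves $14$ edges and $20-4=16>14$ triangles. For general $k$, a map $\varphi$ spoils at most $k\,e(H)$ triangles, and $\binom n3>k\binom n2$ when $n-2>3k$, so $K_{3k+3}$ is $k$-unavoidable for $K_3$.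

## Large minimal graphs from locally avoidable hosts

How can one prove that $\mathcal M_k(G)$ is infinite without describing a single member of it?

**Lemma 1.** Suppose that for every $N$ there is a $k$-unavoidable graph $H$ for $G$ such that no subgraph of $H$ on at most $N$ vertices is $k$-unavoidable. Then $\mathcal M_k(G)$ is infinite.

**Proof.** Given $N$, take $H$ as above. Among its $k$-unavoidable subgraphs ($H$ itself is one) pick $H_0$ with $v(H_0)+e(H_0)$ minimal. A proper subgraph of $H_0$ has a smaller sum, so it is not $k$-unavoidable; thus $H_0\in\mathcal M_k(G)$. By assumption $v(H_0)>N$. Hence $\mathcal M_k(G)$ contains graphs with arbitrarily many vertices. $\blacksquare$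

So we need a host that is unavoidable as a whole, although each of its small pieces is avoidable. Two tasks follow. First, find a simple condition on a graph that makes it avoidable: this is Proposition A, and the condition is sparsity, $m(J)\le m$. Second, build an unavoidable host whose small subgraphs are all that sparse. The point of the proof is that the same number $m=m_2(G)$ serves for both.

## The strictly densest core $F$

We replace $G$ by the part of it that realises $m_2(G)$. Choose $F\subseteq G$ with $v(F)\ge3$ and $\frac{e(F)-1}{v(F)-2}=m$, and with $v(F)$ minimal. Then every proper subgraph $I\subsetneq F$ with $v(I)\ge3$ satisfies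
$$e(I)-1<m\,(v(I)-2).\tag{1}$$
If $v(I)<v(F)$, the ratio for $I$ is at most $m$ and by minimality is not $m$. If $v(I)=v(F)$, then $e(I)<e(F)$. Also $e(F)-1=m(v(F)-2)>v(F)-2\ge1$, so $e(F)\ge3$.

Let $\delta$ be the minimum degree of $F$. If $v(F)=3$, then $e(F)\ge 3$ forces $F=K_3$, and $\delta=2=m$. If $v(F)\ge4$, delete a vertex of degree $\delta$; what remains has at least $3$ vertices, so (1) gives
$$e(F)-\delta-1<m(v(F)-3)=\big(e(F)-1\big)-m,$$
that is, $\delta>m$. Since $m>1$, we conclude
$$\delta\ge2,\qquad \delta\ge m,\qquad \delta=m\text{ only if }F=K_3.\tag{2}$$
In particular $F$ has no isolated vertices. For instance, the triangle with a pendant edge has $F=K_3$. For $K_4$ the whole graph gives $5/2$, its proper subgraphs with at least three vertices give at most $2$, so $F=K_4$ and $\delta=3>5/2$.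

**Definition ($F$-good).** A graph $J$ is *$F$-good* if there is a partial function $f$ from $E(J)$ to $E(J)$ without fixed points such that every copy $F'$ of $F$ in $J$ is *killed*: it contains both $e$ and $f(e)$ for some $e$ in the domain of $f$.

By the matching argument above, $K_4$ and $K_5$ are $K_3$-good and $K_6$ is not. If $J$ is $F$-good, then $J$ is not unavoidable for $G$. This is clear if $e(J)<2$. Otherwise extend $f$ to a total function without fixed points; every copy of $G$ contains a copy of $F$, hence contains some $e$ together with $f(e)$. So Proposition A follows from the next statement.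

**Proposition A′.** If $m(J)\le m$, then $J$ is $F$-good.

## Why one edge per copy is not enough

The triangle examples suggest proving Proposition A′ by Hall's theorem: give each copy of $F$ its own edge. This already breaks for $F=G=C_4$, where $m=3/2$. Let $J=K_{2,6}$. A subgraph using both vertices of the small side and $s\le 6$ of the other side has at most $2s$ edges on $s+2$ vertices, and $\frac{2s}{s+2}\le\frac{12}{8}=\frac32$; a subgraph using one vertex of the small side has fewer edges than vertices, and one using none has no edges. So $m(J)=3/2=m$. But $J$ has $12$ edges and $\binom62=15$ copies of $C_4$, so the copies cannot be given distinct edges.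

Yet $J$ is $C_4$-good for a simple reason. At each of the six vertices of degree $2$, let the two edges point to each other. Every $C_4$ in $J$ passes through such a vertex and uses both of its edges, so it is killed. One swap at a vertex kills five copies at once.

The lesson is to kill, at a single vertex $x$, all copies through $x$ together. A copy through $x$ uses at least $\delta$ edges at $x$. If the edges at $x$ are split into at most $\delta-1$ classes, two of those $\delta$ edges share a class, and it is enough that any two edges in a class are linked by a pointer one way or the other. A class of $t$ edges has $\binom t2$ pairs and only $t$ pointers, so we need $\binom t2\le t$, that is $t\le3$. For $t=3$ a cyclic permutation does it. So we can treat any vertex of degree at most $3(\delta-1)$. Pairs alone would reach only degree $2(\delta-1)$, which is too weak for $C_4$ at equality: it would leave minimum degree at least $3$ and average at least $3/2=m$, no contradiction. Triples leave just one tight case, the triangle.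

## Sparse graphs are $F$-good

**Proof of Proposition A′.** Suppose the statement fails, and let $J$ be a counterexample with the fewest vertices. For a vertex $x$ of $J$, the graph $J-x$ is empty or has $m(J-x)\le m$, so it is $F$-good; fix a corresponding partial function $f'$ on $E(J-x)$. Copies of $F$ avoiding $x$ lie in $J-x$ and are killed by $f'$. So if we can define $f$ on the edges at $x$ such that all copies of $F$ through $x$ are killed, we have a contradiction.

**Step 1: all degrees are large.** The aim is to force $F=K_3$ and $J$ to be $4$-regular. Suppose $\deg_J(x)\le3(\delta-1)$. Partition the edges at $x$ into at most $\delta-1$ classes of size at most $3$, and let $f$ permute each class of size $2$ or $3$ cyclically (classes of size $1$ stay outside the domain). Any two distinct edges $g,h$ in a class satisfy $f(g)=h$ or $f(h)=g$. A copy of $F$ through $x$ contains at least $\delta$ edges at $x$, hence two from one class, and is killed. This is a contradiction. So all degrees are at least $3\delta-2$, and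
$$m\ge m(J)\ge\frac{e(J)}{v(J)}\ge\frac{3\delta-2}{2}=\delta+\frac{\delta-2}{2}\ge\delta\ge m.$$
Equality holds throughout. Hence $\delta=2=m$, so $F=K_3$ by (2). Moreover the average degree is $2e(J)/v(J)=4$ while every degree is at least $3\delta-2=4$, so $J$ is $4$-regular.

**Step 2: every neighbourhood spans at least five edges.** The aim is to use the second freedom we have at $x$: we need to kill only actual triangles. Let $L_x=J[N(x)]$, a graph on $4$ vertices; triangles through $x$ correspond to edges of $L_x$. Suppose $e(L_x)\le4$. Then each component of $L_x$ has at most as many edges as vertices: a component on $4$ vertices has at most $4$ edges, on $3$ vertices at most $3$, on $2$ vertices at most $1$, on $1$ vertex none. So each component is a tree or contains exactly one cycle, and can be oriented with all outdegrees at most $1$: orient a tree towards a root; otherwise orient the cycle cyclically and all other edges towards the cycle. Put $f(xy)=xz$ whenever $y\to z$. This is well defined, and each triangle $xyz$ is killed by the pointer along the oriented edge $yz$. This is a contradiction, so $e(L_x)\ge5$ for every $x$. (In the octahedron, where each $L_x$ is a $4$-cycle, this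 step applies.)

**Step 3: no $L_x$ is complete.** Suppose $L_x=K_4$. Each neighbour of $x$ is adjacent to $x$ and to the three other neighbours, which exhausts its degree $4$. So $\{x\}\cup N(x)$ spans a component $K_5$. We saw that $K_5$ is $K_3$-good. The rest of $J$ is empty or has $m\le 2$ and fewer vertices, so it is $K_3$-good as well. The two functions live on disjoint edge sets and every triangle lies in one of the two parts, so $J$ is $K_3$-good, a contradiction.

**Step 4: no $L_x$ is $K_4$ minus an edge.** By Steps 2 and 3, every $L_x$ is now $K_4$ minus one edge. Take $x$ with $N(x)=\{p,b,c,d\}$, where only $pb$ is missing. Then $N(c)=\{x,p,b,d\}$ and $N(d)=\{x,p,b,c\}$, since these are four neighbours each. The vertex $p$ is adjacent to $x,c,d$ and not to $b$, so $N(p)=\{x,c,d,y\}$ with $y\notin\{x,p,b,c,d\}$. As $y$ lies in none of $N(x),N(c),N(d)$, it is isolated in $L_p$, so $e(L_p)\le3$, contradicting Step 2. $\blacksquare$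

With the observation that $F$-good graphs are not unavoidable, Proposition A is proved.

## What one map can spoil

Now for the host. Fix $H$ on vertex set $[n]$. Call an injection $\sigma:V(G)\to[n]$ *present* if it sends every edge of $G$ to an edge of $H$; let $Z$ be the number of present injections, and for distinct $g,g'\in E(H)$ let $Z(g,g')$ be the number of present $\sigma$ whose image contains both $g$ and $g'$. For $G=K_3$ every $Z(g,g')$ is $0$ or $6$.

Given a map $\varphi$, a present injection is *spoiled* if its image contains some $g$ together with some $g'\in\varphi(g)$. The number of spoiled injections is at most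
$$\sum_{g\in E(H)}\ \sum_{g'\in\varphi(g)}Z(g,g').$$
If this is less than $Z$ for every $\varphi$, then $H$ is $k$-unavoidable. For triangles the bound $Z(g,g')\le 6$ ends the matter. For general $G$ one would first try averages. But the map $\varphi$ chooses its pairs after seeing $H$, and may take for each $g$ the heaviest $g'$. Extending the sum to all ordered pairs gives
$$\sum_{g\neq g'}Z(g,g')=e(G)\big(e(G)-1\big)Z\ge 6Z,$$
which is already larger than $Z$. So the first moment of $Z(g,g')$ over pairs says nothing. A bound on $Z(g,g')$ valid for every pair at once would do, but would require separate tail estimates.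

A union bound over maps fails too. In $G(n,p)$ with $p\le1/2$, the probability of having no edge at all is $(1-p)^{\binom n2}\ge e^{-n^2p}$ (as $1-p\ge e^{-2p}$), and then there is no copy of $G$; so for a fixed map on $E(K_n)$ the probability of failure is at least $e^{-n^2p}$. There are $\big(\binom n2-1\big)^{\binom n2}$ maps on $E(K_n)$, so the sum of the failure probabilities is not small.

The way through is to use the sum of squares. The map selects at most $k\,e(H)$ pairs $(g,g')$, so by Cauchy–Schwarz the number of spoiled injections is at most
$$\big(k\,e(H)\big)^{1/2}\Big(\sum_{g\ne g'}Z(g,g')^2\Big)^{1/2},$$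
and the second factor does not depend on $\varphi$. It counts pairs of present injections sharing at least two edges: let $S_j$ be the number of ordered pairs $(\sigma,\tau)$ of present injections whose images share at least $j$ edges. A pair $(\sigma,\tau)$ is counted in $\sum_{g\ne g'}Z(g,g')^2$ once for each ordered pair of distinct common edges, so
$$\sum_{g\ne g'}Z(g,g')^2\le e(G)^2\,S_2.\tag{3}$$
So one inequality about $H$ handles all $\varphi$ simultaneously, and $S_2$ can be estimated by a routine expectation.

## A random host just above $n^{-1/m_2}$

**Proposition B.** For all $N,k\ge1$ there is a $k$-unavoidable graph $H$ for $G$ such that $e(S)\le m\,v(S)$ for every subgraph $S\subseteq H$ with $1\le v(S)\le N$.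

**Proof.** Write $v_G=v(G)$ and $e_G=e(G)\ge3$.

**Step 1: the choice of $p$.** We want $p$ above $n^{-a}$ by a power of $n$, but a power so small that no fixed dense piece appears. Call a graph $S$ with $v(S)\le N$ *bad* if $e(S)>m\,v(S)$, i.e. $a\,e(S)-v(S)>0$. There are finitely many bad graphs up to isomorphism; let $\xi>0$ be the minimum of $a\,e(S)-v(S)$ over them ($\xi=1$ if there are none). Put
$$\eta=\min\{\xi/(2N^2),\,a/2\},\qquad p=n^{-a+\eta},\qquad\Gamma=G(n,p),\qquad\lambda=n^{v_G}p^{e_G}.$$
Since $-a+\eta\le-a/2<0$, we have $0<p<1$ for $n\ge2$. Since $a<1$, $n^2p\to\infty$.

**Step 2: no bad subgraph, a.a.s.** For each bad $S$, using $e(S)\le N^2$, the expected number of copies of $S$ in $\Gamma$ is at most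
$$n^{v(S)}p^{e(S)}=n^{v(S)-a\,e(S)+\eta\,e(S)}\le n^{-\xi+\xi/2}\to0.$$
By Markov's inequality and finiteness, a.a.s. $\Gamma$ contains no bad subgraph.

**Step 3: $e(\Gamma)\le n^2p$, a.a.s.** Mean and variance of $e(\Gamma)$ are at most $n^2p/2$, so Chebyshev's inequality bounds the failure probability by $\frac{n^2p/2}{(n^2p/2)^2}=\frac{2}{n^2p}\to0$.

**Step 4: every overlap of two edges is costly.** This step is where $m_2$ does its work. For $K\subseteq G$ with $e(K)\ge2$ we have $v(K)\ge3$, hence $e(K)-1\le m(v(K)-2)$, i.e. $a(e(K)-1)\le v(K)-2$. Therefore
$$n^{v(K)}p^{e(K)}=n^2p\cdot n^{(v(K)-2)-a(e(K)-1)+\eta(e(K)-1)}\ge n^2p\cdot n^\eta.\tag{4}$$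
If $e(K)=1$, then $v(K)\ge2$ and $n^{v(K)}p\ge n^2p$.

**Step 5: the expectations of $S_1$ and $S_2$.** Now injections $V(G)\to[n]$ are called present with respect to $\Gamma$. For an ordered pair $(\sigma,\tau)$ of injections, let $K\subseteq G$ be the subgraph with vertices those $u$ with $\sigma(u)\in\tau(V(G))$ and edges those edges of $G$ whose $\sigma$-image lies in $\tau(E(G))$. Then $e(K)$ is the number of common edges of the images, and both $\sigma,\tau$ are present with probability $p^{2e_G-e(K)}$. For given $K$ there are at most $(v_G+1)^{v_G}n^{2v_G-v(K)}$ such pairs: choose $\sigma$ in at most $n^{v_G}$ ways; for each vertex of $G$ decide whether $\tau$ maps it to a specified vertex of $\sigma(V(K))$ or elsewhere, at most $(v_G+1)^{v_G}$ ways in all; every vertex of $\sigma(V(K))$ is hit exactly once, so $v_G-v(K)$ vertices go elsewhere, with at most $n$ choices each. A given $K$ thus contributes to the expectation at most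
$$(v_G+1)^{v_G}\,n^{2v_G-v(K)}p^{2e_G-e(K)}=(v_G+1)^{v_G}\,\frac{\lambda^2}{n^{v(K)}p^{e(K)}}.$$
There are at most $2^{v_G+e_G}$ choices of $K$. With $c'=2^{v_G+e_G}(v_G+1)^{v_G}$, Step 4 yields
$$\mathbb E S_1\le\frac{c'\lambda^2}{n^2p},\qquad\mathbb E S_2\le\frac{c'\lambda^2n^{-\eta}}{n^2p}.\tag{5}$$

**Step 6: many present injections, few overlapping pairs, a.a.s.** First, $\mathbb EZ=n(n-1)\cdots(n-v_G+1)p^{e_G}\ge\lambda/2$ for large $n$. Pairs sharing no edge are independent, and every other pair contributes to the variance at most the probability that both are present, so $\operatorname{Var}Z\le\mathbb ES_1\le c'\lambda^2/(n^2p)$. By Chebyshev,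
$$\Pr[Z<\lambda/4]\le\frac{\operatorname{Var}Z}{(\lambda/4)^2}\le\frac{16c'}{n^2p}\to0.$$
Second, by Markov and (5), $S_2\le c'\lambda^2n^{-\eta/2}/(n^2p)$ with probability at least $1-n^{-\eta/2}$.

**Step 7: no map spoils everything.** Fix $n$ large and an outcome $H=\Gamma$ for which Steps 2, 3 and 6 all hold. Since $Z\ge\lambda/4>0$, $H$ contains $G$, so $e(H)\ge3$. Let $\varphi$ be any map as in the definition of $k$-unavoidable. By Cauchy–Schwarz and (3), the number of spoiled present injections is at most
$$\big(k\,e(H)\big)^{1/2}\big(e_G^2S_2\big)^{1/2}\le\Big(k\,n^2p\cdot\frac{e_G^2\,c'\lambda^2n^{-\eta/2}}{n^2p}\Big)^{1/2}=e_G\sqrt{kc'}\;\lambda\,n^{-\eta/4}<\frac\lambda4$$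
for $n$ large, uniformly in $\varphi$. As $Z\ge\lambda/4$, some present injection is not spoiled, and its image is a copy $G'$ of $G$ with $\varphi(g)\cap E(G')=\emptyset$ for all $g\in E(G')$. So $H$ is $k$-unavoidable. By Step 2 every subgraph $S$ with $1\le v(S)\le N$ has $e(S)\le m\,v(S)$. $\blacksquare$

## Assembling Theorem 1

Given $N,k$, take $H$ from Proposition B. Let $J\subseteq H$ have at most $N$ vertices. Every subgraph of $J$ is a subgraph of $H$ on at most $N$ vertices, so $m(J)\le m=m_2(G)$, and by Proposition A the graph $J$ is not $1$-unavoidable. This is the last assertion of Theorem 1. By fact 2, $J$ is then not $k$-unavoidable either. Lemma 1 applies, and $\mathcal M_k(G)$ is infinite. This proves Theorem 1, and with it the Corollary. $\blacksquare$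

## Above the threshold: pointers become colours

We turn to Theorem 2. At $p=Cn^{-a}$ the factor $n^{-\eta}$ which drove Steps 6 and 7 above is gone, so for the upper part we use a theorem of Rödl and Ruciński (Threshold functions for Ramsey properties, J. Amer. Math. Soc. 8 (1995), 917–942): for every $r\ge2$ and every $G$ containing a cycle there is $C$ such that if $p\ge Cn^{-1/m_2(G)}$, then a.a.s. every $r$-colouring of $E(G(n,p))$ has a monochromatic copy of $G$. Apply it with $r=2k+1$, and let $H$ be an outcome with this Ramsey property; then $H$ contains $G$, so $e(H)\ge 2$.

Given $\varphi$ on $E(H)$, form the digraph with vertex set $E(H)$ and arcs $g\to g'$ for $g'\in\varphi(g)$. Any nonempty set $U$ of its vertices spans at most $k|U|$ arcs, so the underlying graph on $U$ has average degree at most $2k$ and therefore a vertex of degree at most $2k$. Hence the underlying graph is $2k$-degenerate: removing vertices of degree at most $2k$ one by one and colouring greedily in reverse order gives a proper colouring with $2k+1$ colours. This is a $(2k+1)$-colouring of $E(H)$. A monochromatic copy of $G$ contains no $g,g'$ with $g'\in\varphi(g)$. So $H$ is $k$-unavoidable, and the upper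 part of Theorem 2 holds.

## Below the threshold: clusters of overlapping copies

For the lower part, $k$-unavoidable implies $1$-unavoidable, and $1$-unavoidability passes to supergraphs, so its probability in $G(n,p)$ is nondecreasing in $p$. It suffices to find a constant $c\in(0,1]$, depending only on $F$, such that for $p=cn^{-a}$ a.a.s. $\Gamma=G(n,p)$ is $F$-good; such a $c$ does not depend on $k$.

Proposition A′ cannot be applied to $\Gamma$ as a whole: the expected value of $e(\Gamma)/n$ is $\frac{(n-1)p}2$, of order $n^{1-a}\to\infty$. But to be $F$-good only the copies of $F$ matter, and copies that share no edges can be handled separately.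

**Definition (cluster).** Consider the equivalence relation on the copies of $F$ in $\Gamma$ generated by "sharing an edge". A *cluster* is the union of the copies in one class.

For $F=K_3$, two triangles with a common edge form one cluster together; two triangles meeting only in a vertex, with no other triangles around, form two clusters. Distinct clusters are edge-disjoint, since copies sharing an edge are equivalent, and each copy of $F$ lies in the cluster of its class. So if every cluster is $F$-good, the union of the corresponding partial functions shows that $\Gamma$ is $F$-good. By Proposition A′ it suffices to prove the following.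

**Claim.** For a suitable constant $c$, a.a.s. every cluster $A$ in $\Gamma$ satisfies $m(A)\le m$.

Clusters have no bounded size, so the first-moment argument over finitely many bad graphs is not enough; we must follow how a cluster grows. The bookkeeping quantity is
$$\mu(S)=e(S)-1-m\,(v(S)-2).$$
Counting vertices and edges of unions and intersections of subgraphs of a common graph,
$$\mu(A\cup B)=\mu(A)+\mu(B)-\mu(A\cap B).\tag{6}$$
Also $\mu(F)=0$, $\mu$ of a single edge is $0$, and by (1) $\mu(I)<0$ for every proper $I\subsetneq F$ with $v(I)\ge3$. Let $Q$ be the finite set of values $-\mu(I)$ over such $I$; it is nonempty ($F$ minus an edge is such an $I$), and we put $\beta=\min Q>0$. Finally,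
$$\mu(S)\le2m-1\iff e(S)\le m\,v(S).\tag{7}$$
For $F=K_3$, $m=2$, we have $\mu(S)=e(S)-2v(S)+3$. The path with two edges has $\mu=-1$, and $\mu(K_4)=1$, $\mu(K_5)=3=2m-1$, $\mu(K_6)=6$.

**The exploration.** To reveal a cluster, start with $A_1=F_1$, any copy in its class. Order the edges of $A_i$ by time of addition, ties broken lexicographically. Given $A_i$, let $g_i$ be the first edge of $A_i$ lying in some copy $F'\subseteq\Gamma$ of $F$ with $F'\not\subseteq A_i$. Choose such an $F'$ containing $g_i$ and put $F_{i+1}=F'$, $A_{i+1}=A_i\cup F'$. Stop if there is no such edge.

When the exploration stops, $A_i$ is the whole cluster. Indeed, $A_i$ is a union of copies in the class. Conversely, any copy in the class is joined to $F_1$ by a chain of copies, consecutive ones sharing an edge; if one copy of the chain lies in $A_i$, the next contains an edge of $A_i$, and so lies in $A_i$ by the stopping rule. The exploration does stop, because $F$ has no isolated vertices, so each step adds an edge.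

Let $\pi_i$ be the position of $g_i$ in the order. Then $\pi_1\le\pi_2\le\cdots$: edges before $g_i$ lie only in copies contained in $A_i\subseteq A_{i+1}$, and old positions do not change, as new edges go to the end.

Let $I_i=A_i\cap F_{i+1}$. It contains $g_i$. The step is *regular* if $I_i$ is just the edge $g_i$, and *irregular* otherwise. In an irregular step $v(I_i)\ge3$, and $I_i\ne F_{i+1}$ since $F_{i+1}\not\subseteq A_i$. By (6), $\mu(A_{i+1})=\mu(A_i)-\mu(I_i)$. So $\mu$ is unchanged in a regular step and increases by $q_i=-\mu(I_i)\in Q$ in an irregular one. Since $\mu(A_1)=0$, $\mu(A_i)$ is the sum of the $q$'s of the irregular steps so far.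

As an example, explore $\Gamma=K_4$ on $a,b,c,d$ for $F=K_3$ from $F_1=abc$. The order is $ab,ac,bc$. First $g_1=ab$ and $F_2=abd$, a regular step with $\pi_1=1$. Now $ab$ is exhausted; $g_2=ac$ and $F_3=acd$, with $\pi_2=2$. Here $I_2$ is the path $c\,a\,d$, so the step is irregular with $q=1$. Now $A_3=K_4$, and indeed $\mu(K_4)=1$.

## Counting exploration histories

Write $v_F=v(F)$, $e_F=e(F)$.

**Definition (history).** A *history* of length $\ell$ is a sequence $F_1,\dots,F_\ell$ of copies of $F$ in $K_n$ together with positions $\pi_1\le\dots\le\pi_{\ell-1}$ such that, with $A_i=F_1\cup\dots\cup F_i$ ordered as above and $g_i$ the $\pi_i$-th edge of $A_i$, we have $g_i\in E(F_{i+1})$ and $F_{i+1}\not\subseteq A_i$. Regular and irregular steps are defined as before.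

Every prefix of an exploration of $\Gamma$ is a history contained in $\Gamma$; the example above is a history of length $3$ with positions $1,2$. The expected number of histories of length $\ell$ contained in $\Gamma$ is the sum of $p^{e(A_\ell)}$ over all histories. Why insist on monotone positions? If each $g_i$ were chosen freely among the edges of $A_i$, the steps would cost at least a factor of order $\ell!$ in total, and for $\ell$ of order $\log n$ this exceeds every power of $n$, so no constant $c$ could compensate. Monotone sequences are only exponentially many.

**Step 1: the cost of each choice.** We bound the sum step by step. For each copy $F'$ of $F$ in $K_n$ fix one isomorphism $\theta_{F'}:F\to F'$, and call $\theta_{F_{i+1}}^{-1}(I_i)\subsetneq F$ the *type* of an irregular step; there are at most $2^{v_F+e_F}$ types. Recall $v_F-2=a(e_F-1)$.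

* The first copy contributes at most $n^{v_F}p^{e_F}=n^2p\cdot n^{v_F-2}p^{e_F-1}=n^2\cdot cn^{-a}\cdot c^{e_F-1}\le n^{2-a}$.
* The positions form a nondecreasing sequence of $\ell-1$ integers in $\{1,\dots,e_F\ell\}$, so they can be chosen in at most $\binom{(e_F+1)\ell}{\ell}\le2^{(e_F+1)\ell}$ ways.
* In a regular step $g_i$ is known; choose which edge of $F$ goes to $g_i$ and in which direction, and the other $v_F-2$ vertices. There are $e_F-1$ new edges. The contribution is at most $2e_Fn^{v_F-2}p^{e_F-1}=2e_Fc^{e_F-1}\le2e_Fc$.
* In an irregular step of type $I$, with $q=-\mu(I)$, the vertices of $I$ go to vertices of $A_i$, of which there are at most $v_F\ell$, the other $v_F-v(I)$ vertices go anywhere, and there are $e_F-e(I)$ new edges. The contribution is at most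
$$(v_F\ell)^{v_F}n^{v_F-v(I)}p^{e_F-e(I)}\le(v_F\ell)^{v_F}n^{-aq},$$
because $c\le 1$ and $v_F-v(I)-a(e_F-e(I))=-a(\mu(F)-\mu(I))=-aq$.

**Step 2: the choice of $c$.** Regular steps must beat the exponential number of position sequences. Choose $c\in(0,1]$ with $2^{e_F+1}\cdot2e_Fc\le\exp(-1)$. Fix $\ell$, a set of $s$ irregular steps and their types. Multiplying the bounds of Step 1, with $\ell-1-s$ regular steps, the expected number of such histories of length $\ell$ in $\Gamma$ is at most
$$n^{2-a}\,2^{(e_F+1)\ell}(2e_Fc)^{\ell-1-s}(v_F\ell)^{v_Fs}n^{-a\sum q}\le n^{2-a}\,(2e_Fc)^{-1-s}\,\exp(-\ell)\,(v_F\ell)^{v_Fs}\,n^{-a\sum q},\tag{8}$$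
where the sum runs over the $q$'s of the irregular steps. The number of choices of irregular steps and types is at most $(2^{v_F+e_F}\ell)^s$.

**Step 3: three kinds of histories do not occur.** Long histories die by $\exp(-\ell)$, and histories with many irregular steps die by $n^{-a\sum q}$. Let $s_0\ge1$ be an integer with $a\beta s_0>3$ and $\ell_0=\lceil3\log n\rceil$. Let $Q^*$ be the finite set of sums of fewer than $s_0$ elements of $Q$ (repetitions allowed), and choose $\gamma>0$ such that every element of $Q^*$ exceeding $2m-1$ is at least $2m-1+\gamma$. For $s\le s_0$ and $\ell\le\ell_0$, all factors in (8) and in the number of choices, other than $\exp(-\ell)$ and powers of $n$, are $(\log n)^{O(1)}$, also after summing over $\ell\le\ell_0$ and $s\le s_0$.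

1. Histories of length at most $\ell_0$ with exactly $s_0$ irregular steps have $\sum q\ge\beta s_0$. Their expected number is at most $n^{2-a-3}(\log n)^{O(1)}\to0$.
2. Histories of length $\ell_0$ with fewer than $s_0$ irregular steps: since $\exp(-\ell_0)\le n^{-3}$, their expected number is at most $n^{2-a-3}(\log n)^{O(1)}\to0$.
3. Histories of length less than $\ell_0$ with fewer than $s_0$ irregular steps and $\sum q>2m-1$ have $\sum q\ge2m-1+\gamma$. Since $am=1$, their expected number is at most $n^{2-a-a(2m-1+\gamma)}(\log n)^{O(1)}=n^{-a\gamma}(\log n)^{O(1)}\to0$.

So a.a.s. none of these histories is contained in $\Gamma$.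

**Step 4: every cluster has $\mu(A)\le2m-1$, a.a.s.** Assume none of the three kinds occurs. If an exploration had at least $s_0$ irregular steps within its first $\ell_0$ copies, the prefix ending with the $s_0$-th of them would be of kind 1. If it had length at least $\ell_0$ and fewer than $s_0$ irregular steps among the first $\ell_0$ copies, its prefix of length $\ell_0$ would be of kind 2. So every exploration ends with length less than $\ell_0$ and fewer than $s_0$ irregular steps. As kind 3 does not occur, $\mu(A)=\sum q\le2m-1$ for every cluster $A$.

## From a cluster to all its subgraphs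

By (7) we know $e(A)\le m\,v(A)$ for every cluster $A$. The Claim needs the same for every subgraph $S\subseteq A$ with at least one vertex. If $S$ has no edge, it is trivial. If $S$ has an edge, we show that growing $S$ back to $A$ never lowers $\mu$.

Enumerate the copies in the class of $A$ as $F^1,\dots,F^t$ so that $F^1$ contains an edge of $S$ and each later $F^i$ shares an edge with an earlier one. This is possible: every edge of $A$ lies in a copy of the class, and the class is connected under sharing edges. Put $S_0=S$ and $S_i=S_{i-1}\cup F^i$, so $S_t=A$. The graph $I=S_{i-1}\cap F^i$ contains an edge: for $i=1$ an edge of $S$, and for $i>1$ an edge shared with an earlier copy. So $I$ is a single edge, or a proper subgraph of $F^i$ with at least $3$ vertices, or $F^i$ itself; in all cases $\mu(I)\le0$. By (6),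
$$\mu(S_i)=\mu(S_{i-1})+\mu(F^i)-\mu(I)=\mu(S_{i-1})-\mu(I)\ge\mu(S_{i-1}).$$
Hence $\mu(S)\le\mu(A)\le2m-1$, that is, $e(S)\le m\,v(S)$ by (7). So $m(A)\le m$ for every cluster, which is the Claim.

By Proposition A′ every cluster is then $F$-good, so a.a.s. $\Gamma$ is $F$-good and not $1$-unavoidable for $G$, hence not $k$-unavoidable for any $k$. By monotonicity the same holds for all $p\le cn^{-a}$, with $c$ independent of $k$. Together with the upper part, this proves Theorem 2. $\blacksquare$
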